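# Webs, orthogonal lines and point counts: when $R(\Gamma)\to H(V(\Gamma),\mathbb Z)$ misses classes

## Circle, theta and digons: evidence for an isomorphism

Here is a ring given by generators and relations, a space of configurations of lines, and a natural map from the ring to the cohomology of the space. One would guess that the map is always an isomorphism. We set it up, following Mikhail Khovanov, "sl(3) link homology", arXiv:math/0304375 (2003), and test the guess.

**Definition (closed web).** A closed web $\Gamma$ is a finite oriented trivalent graph embedded in the plane, without boundary, in which every vertex is a source or a sink. Closed loops without vertices are allowed as edges. $E$ denotes the set of edges.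

So the vertices form a bipartite cubic graph, possibly with multiple edges. The smallest examples are the circle (one loop) and the theta web (one source, one sink, three edges).

**Definition (the ring).** $R(\Gamma)$ is the commutative graded ring with a generator $X_i$ of degree $2$ for each $i\in E$ and relations
$$X_i+X_j+X_k=0,\qquad X_iX_j+X_iX_k+X_jX_k=0,\qquad X_iX_jX_k=0 \tag{1}$$
whenever $i,j,k$ meet at a vertex, and $X_i^3=0$ for each closed loop $i$.

The relations (1) say $(T-X_i)(T-X_j)(T-X_k)=T^3$; putting $T=X_i$ gives $X_i^3=0$ for every edge.

**Definition (the space).** Let $V$ be a three-dimensional complex vector space with a positive definite hermitian form, and $P(V)$ the space of complex lines in $V$. Then $V(\Gamma)\subset P(V)^{\times E}$ is the set of tuples $(L_a)_{a\in E}$ such that $L_a\perp L_b$ whenever $a$ and $b$ share a vertex.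

Send $X_i$ to the pullback of the degree-2 generator of $H(P(V),\mathbb Z)$ from the $i$-th factor. At a vertex the three lines are mutually orthogonal, so the sum of the three tautological line bundles is the trivial bundle $V$. Its total Chern class is $1$, and (1) holds in cohomology. We get a ring homomorphism
$$u=u_\Gamma:R(\Gamma)\to H(V(\Gamma),\mathbb Z).$$
The question is whether $u$ is an isomorphism for every closed web.

The circle: $R=\mathbb Z[X]/(X^3)$, $V(\Gamma)=P(V)$, and $u$ is an isomorphism.

Digons: let $\Gamma$ have a digon face with sides $x,y$, and let $\Gamma'$ be obtained by removing it: the digon, together with the edges $a,b$ leaving its two vertices, becomes a single edge $a$. (For the theta web, $a=b$ and $\Gamma'$ is a circle.) In $V(\Gamma)$ we have $L_a=(L_x\oplus L_y)^\perp=L_b$, so a point of $V(\Gamma)$ is a point of $V(\Gamma')$ with a line $L_x\subset L_a^\perp$. Thus $V(\Gamma)\to V(\Gamma')$ is a projective line bundle, and $H(V(\Gamma))$ is free over $H(V(\Gamma'))$ with basis $1,X_x$. In the ring, the vertex relations give $X_b=X_a$, $X_y=-X_a-X_x$ and $X_x^2+X_xX_a+X_a^2=0$. The third relation then reads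 $X_aX_xX_y=X_a^3=0$, which already holds in $R(\Gamma')$. So $R(\Gamma)=R(\Gamma')[X_x]/(X_x^2+X_xX_a+X_a^2)$ is free over $R(\Gamma')$ with the same basis and the same quadratic relation. If $u_{\Gamma'}$ is an isomorphism, so is $u_\Gamma$. Hence $u$ is an isomorphism for every digon web, that is, every closed web that can be reduced to a circle by removing digon faces successively.

## The cube: surjectivity survives one kind of square

The cube graph is bipartite, cubic and planar, so it is a closed web, and it has no digon. Let $t_1,\dots,t_4$ be the top edges in cyclic order, $b_1,\dots,b_4$ the bottom edges below them, and $v_i$ the vertical edge at the corner between $t_i$ and $t_{i+1}$ (and between $b_i$ and $b_{i+1}$), indices mod $4$. Write $T_i,B_i,N_i$ for the lines on $t_i,b_i,v_i$.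

If $T_1\ne T_3$, then $T_2$ and $T_4$ both equal $(T_1+T_3)^\perp$. So $T_1=T_3$ or $T_2=T_4$. Suppose $T_1=T_3$. Then $N_1=N_2$ and $N_3=N_4$, since $N_i=(T_i+T_{i+1})^\perp$. Each of $T_1,B_1,B_3$ is orthogonal to both $N_1$ and $N_3$. If $N_1\ne N_3$, then $T_1=B_1=B_3=(N_1+N_3)^\perp$, and then $B_i=T_i$ for all $i$. If $N_1=N_3$, all the $N_i$ agree. The case $T_2=T_4$ is symmetric. Therefore $V(\text{cube})=A_1\cup A_2\cup A_3$ with
$$A_1=\{T_i=B_i\ \forall i,\ T_1=T_3\},\quad A_2=\{T_i=B_i\ \forall i,\ T_2=T_4\},\quad A_3=\{N_1=N_2=N_3=N_4\}.$$
A point of $A_1$ is a line $T_1$ and two lines $N_1,N_3\subset T_1^\perp$. A point of $A_2$ is $T_2$ with $N_1,N_2\subset T_2^\perp$. A point of $A_3$ is the common line $N$ with $T_1,B_1\subset N^\perp$. Each is a $\mathbb P^1\times\mathbb P^1$-bundle over $\mathbb P^2$. Any two of them intersect in the same set $\Phi=\{\text{all }N_i\text{ equal},\ T_i=B_i\}$, the flag manifold of pairs $(N,T_1)$.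

Forgetting $N_3$ makes $A_1$ a $\mathbb P^1$-bundle over $\Phi$ with section $N_3=N_1$. So $H(A_1)=H(\Phi)\oplus H(\Phi)(X_{v_3}-X_{v_1})$, and the kernel of $H(A_1)\to H(\Phi)$ is the ideal generated by $X_{v_3}-X_{v_1}=(X_{t_2}-X_{t_4})|_{A_1}$. In the same way the kernels for $A_2,A_3$ are generated by $X_{t_1}-X_{t_3}$ and $X_{t_1}-X_{b_1}$. Each of these three classes vanishes on the other two pieces. Mayer–Vietoris (all restrictions to $\Phi$ are onto) gives $H^{odd}=0$ and
$$H(V(\text{cube}))=\{(\alpha_1,\alpha_2,\alpha_3)\in H(A_1)\times H(A_2)\times H(A_3):\ \text{equal restrictions to }\Phi\}.$$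
Given such a triple, subtract a polynomial in the $X_i$ with the same restriction to $\Phi$. The rest is a sum of terms such as $((X_{t_2}-X_{t_4})f|_{A_1},0,0)$ with $f$ a polynomial in the $X_i$, and this term is the restriction of $(X_{t_2}-X_{t_4})f$. So $u$ is surjective for the cube.

## Square faces in general, and the answer

A sensible plan is induction on faces. For a connected closed web with vertices, $2\#E=3\#\text{vertices}$ and Euler's formula give $\sum_{\text{faces}}(6-\#\text{sides})=12$. All faces have an even number of sides, so there is a digon or a square. Digons are done. At a square with sides $1,2,3,4$ we have, as in the cube, $L_1=L_3$ or $L_2=L_4$.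

Look at the part with $L_1=L_3$. The four outer lines agree in pairs, with values $\alpha=(L_1+L_2)^\perp$ and $\beta=(L_1+L_4)^\perp$, so this part maps to $V(\Gamma_1)$, where $\Gamma_1$ is the web with the square replaced by two arcs. The fiber is the set of lines $L_1\perp\alpha,\beta$: one point if $\alpha\ne\beta$, and a $\mathbb P^1$ if $\alpha=\beta$. Here the induction stops. The fiber jumps along the locus in $V(\Gamma_1)$ where two edges sharing no vertex carry the same line. This locus is not defined as the space of a smaller web, and the induction hypothesis says nothing about it. Repeated identifications can moreover produce incidence patterns that no planar graph has, and this will produce a counterexample.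

**Answer.** No. There is a planar closed web $\Gamma$ with $96$ vertices and $144$ edges for which $u$ is not an isomorphism; in fact $u\otimes\mathbb Q:R(\Gamma)\otimes\mathbb Q\to H(V(\Gamma),\mathbb Q)$ is not surjective.

## Incidence varieties and a polynomial-count criterion

**Definition (incidence homs).** Let $B$ be a bipartite graph with vertex classes $S$ ("points") and $P$ ("lines"). For a prime power $q$, $\hom_q(B)$ is the number of maps sending $S$ to points and $P$ to lines of $PG(2,q)$, with adjacent vertices sent to incident elements. $I(B)\subset(\mathbb P^2)^S\times(\check{\mathbb P}^2)^P$ is the closed subscheme over $\mathbb Z$ defined by the incidence equations for the edges of $B$. Thus $\#I(B)(\mathbb F_q)=\hom_q(B)$.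

Example: $B=K_{2,2}$, with points $p,p'$ and lines $\ell,\ell'$. Two points on two lines force $p=p'$ or $\ell=\ell'$. By inclusion–exclusion,
$$\hom_q(K_{2,2})=2(q^2+q+1)(q+1)^2-(q^2+q+1)(q+1)=(q^2+q+1)(q+1)(2q+1).$$
The set $A_1\cup A_2$ of the cube has exactly this description, and its Poincaré polynomial, with $q$ of degree $2$, is the same polynomial by Mayer–Vietoris. This coincidence is the model for what follows.

The plan has three parts. The space $V(\Gamma)$ is only a real algebraic set, because hermitian orthogonality is not holomorphic. But for a suitable web $\Gamma(H)$ there is a circle action on $V(\Gamma(H))$ with a connected component $Y$ of its fixed point set homeomorphic to $I(H)(\mathbb C)$. If $H(V(\Gamma(H)),\mathbb Q)$ is generated by the $X_i$, localization forces $H(Y,\mathbb Q)$ to be generated by the $X_i|_Y$, which are first Chern classes of line bundles defined over $\mathbb Z$. Then Frobenius acts by powers of $p$, and $\#I(H)(\mathbb F_p)$ is a polynomial in $p$. It remains to find a planar $H$ for which it is not.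

**Theorem 1.** Let $H$ be a finite simple connected bipartite graph embedded in $S^2$ with all degrees $\ge2$, and let $\Gamma(H)$ be the web constructed below. If $u_{\Gamma(H)}\otimes\mathbb Q$ is surjective, then there is $g\in\mathbb Z[x]$ with $\hom_p(H)=g(p)$ for all but finitely many primes $p$.

**Theorem 2.** There is an explicit cubic planar $H$ ($32$ vertices, $48$ edges) for which no such polynomial exists. Hence $u_{\Gamma(H)}\otimes\mathbb Q$ is not surjective, and $u_{\Gamma(H)}$ is not an isomorphism.

**Theorem 3.** If $u_\Gamma\otimes\mathbb Q$ is not surjective, the same holds for $\Gamma\sqcup\Gamma_2$ with any closed web $\Gamma_2$, and for any web obtained by substituting $\Gamma_2$ minus a vertex for a vertex of $\Gamma$. If $\Gamma$ and $\Gamma_2$ are connected, the second web is connected. So there are infinitely many connected counterexamples.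

## The web $\Gamma(H)$

Let $H\subset S^2$ be as in Theorem 1, with classes $S,P$. Its faces are open discs because $H$ is connected. Put a new vertex of type $Q$ inside each face and join it to all corners of that face. The sphere is now divided into triangles, each with one vertex of each type $Q,S,P$: one triangle for each pair (edge of $H$, side of it). Let $\Gamma=\Gamma(H)$ be the dual trivalent graph. Explicitly:

* The vertices of $\Gamma$ are the pairs (edge $e$ of $H$, side of $e$).
* The faces of $\Gamma$ are one for each face $f$ of $H$ (type $Q$) and one for each vertex $h$ of $H$ (type $S$ or $P$).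
* The edges of $\Gamma$ are $a_e$ for each edge $e=hk$ of $H$, separating the faces $h,k$, and $a_c$ for each corner $c=(h,f)$ of $H$, separating $f$ and $h$.
* The vertex (side of $e=hk$ lying in $f$) is incident to $a_e$ and to the two corner edges at the ends $h,k$ of that side.

$\Gamma$ is connected, because $S^2$ minus the finitely many vertices of the triangulation is connected.

Two triangles sharing an edge have opposite cyclic orders of types. Call a vertex of $\Gamma$ a source if the types of the surrounding faces are $Q,S,P$ counterclockwise, and a sink otherwise, and orient edges from sources to sinks. Then $\Gamma$ is a closed web.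

We need to know on which side $Q$ lies. Place a source at the origin with $Q,S,P$ at angles $90^\circ,210^\circ,330^\circ$. The edge between $Q$ and $S$ leaves at $150^\circ$, with $Q$ on its right. The edge between $P$ and $Q$ leaves at $30^\circ$, with $Q$ on its left. Every edge leaves exactly one source, so
$$\text{every } Q|S \text{ edge has } Q \text{ on its right, and every } Q|P \text{ edge has } Q \text{ on its left.}\tag{2}$$

Example: $H=K_{2,2}$, a 4-cycle $h_1h_2h_3h_4$ with $h_1,h_3\in S$. It has two faces, and $\Gamma(H)$ is the cube: top and bottom are the $Q$-faces, $t_i,b_i$ are the corner edges at $h_i$, and $v_i=a_{h_ih_{i+1}}$.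

## A circle action by crossing edges

Let $\Gamma\subset S^2$ be any connected closed web with at least one vertex, and $f_0$ a base face. For $L\in V(\Gamma)$ let $\Pi_a$ be the orthogonal projector onto $L_a$. For $w\in S^1$ put
$$D_a(w)=1-\Pi_a+w\Pi_a\in U(3),\qquad D_a(w)D_a(w')=D_a(ww').$$

**Step 1: a rotation $g_f$ for each face.** The aim is to attach to each face $f$ a well-defined $g_f(w)=g_f(w;L)\in PU(3)$. Choose a path from $f_0$ to $f$ avoiding vertices and transverse to edges. Let $g_f(w)$ be the product, written left to right along the path, of $D_a(w)$ for each crossing of an edge $a$ from right to left and $D_a(w)^{-1}$ for each crossing from left to right.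

This does not depend on the path. As $\Gamma$ is connected, the dual graph is the 1-skeleton of a cell structure on $S^2$ with one 2-cell for each vertex of $\Gamma$. Since $S^2$ is simply connected, two edge paths with the same ends differ by finitely many moves: inserting or deleting a backtrack, and pushing across a 2-cell. Crossing back and forth contributes $1$. A loop around a vertex with edges $a,b,c$ contributes $(D_aD_bD_c)^{\pm1}$, since all three edges point out or all point in. The projectors $\Pi_a,\Pi_b,\Pi_c$ commute and sum to $1$, so this is $w^{\pm1}\cdot 1$, which is trivial in $PU(3)$.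

By construction, if $f$ is to the right and $f'$ to the left of $a$, then
$$g_{f'}=g_fD_a. \tag{3}$$

**Step 2: moving the lines.** Now we define the action. Set $(w\cdot L)_a=g_f(w)L_a$ for either face $f$ adjacent to $a$. The two choices agree by (3), as $D_aL_a=L_a$. Two edges at a common vertex have a common adjacent face, so their lines are moved by the same unitary map and stay orthogonal. Hence $w\cdot L\in V(\Gamma)$, and the map $S^1\times V(\Gamma)\to V(\Gamma)$ is continuous.

**Step 3: it is an action.** Clearly $1\cdot L=L$. We check associativity; the difficulty is that the rotations depend on $L$. Let $L'=w_2\cdot L$, with operators $D'_a$. For each face $f$ adjacent to $a$, $D'_a(w_1)=g_f(w_2)D_a(w_1)g_f(w_2)^{-1}$. Claim: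
$$g_f(w_1;L')=g_f(w_1w_2;L)\,g_f(w_2;L)^{-1}\quad\text{for all faces } f. \tag{4}$$
It holds for $f_0$. Suppose it holds for $f$, and $f'$ is across $a$ from $f$; let $\varepsilon=1$ if the crossing from $f$ to $f'$ is from right to left, and $\varepsilon=-1$ otherwise. Then, using $D_a(w_1)^\varepsilon=D_a(w_1w_2)^\varepsilon D_a(w_2)^{-\varepsilon}$,
$$\begin{aligned}g_{f'}(w_1;L')&=g_f(w_1;L')D'_a(w_1)^{\varepsilon}=g_f(w_1w_2)g_f(w_2)^{-1}\cdot g_f(w_2)D_a(w_1)^\varepsilon g_f(w_2)^{-1}\\&=g_f(w_1w_2)D_a(w_1w_2)^\varepsilon\, D_a(w_2)^{-\varepsilon}g_f(w_2)^{-1}=g_{f'}(w_1w_2)\,g_{f'}(w_2)^{-1}.\end{aligned}$$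
So (4) spreads to all faces. Therefore $(w_1\cdot L')_a=g_f(w_1w_2)g_f(w_2)^{-1}g_f(w_2)L_a=(w_1w_2\cdot L)_a$.

**Step 4: equations for the fixed points.** For the localization argument we need functions that detect non-fixed points. Identify $L$ with the tuple of projectors $\Pi_a$. The conditions $\Pi_a^2=\Pi_a=\Pi_a^*$, $\operatorname{tr}\Pi_a=1$, and $\Pi_a\Pi_b=0$ for edges with a common vertex make $V(\Gamma)$ a compact real algebraic set. For fixed paths, the entries of the projector $g_f\Pi_ag_f^{-1}$ onto $(w\cdot L)_a$ are Laurent polynomials $\sum_kc_k(L)w^k$, of degrees bounded independently of $L$. Their coefficients are complex polynomials in the real and imaginary parts of the entries of the $\Pi_b$. Comparing coefficients in $w\cdot(w'\cdot L)=(ww')\cdot L$ gives $c_k(w'\cdot L)=w'^kc_k(L)$. Let $c^{(1)},\dots,c^{(m)}$ be all these coefficient functions with $k\ne0$, for all edges and entries, and let $k_j\neq0$ be the weight of $c^{(j)}$. Then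
$$V(\Gamma)^{S^1}=\{L:\ c^{(1)}(L)=\dots=c^{(m)}(L)=0\}. \tag{5}$$
Indeed, if all of them vanish, the projectors of $w\cdot L$ do not depend on $w$; and at a fixed point $c_k(L)=w^kc_k(L)$ for all $w$, so $c_k(L)=0$ for $k\ne0$. In particular $V(\Gamma)^{S^1}$ is a compact real algebraic set.

**Step 5: rotations at fixed points.** We record one consequence: if $L$ is fixed, (4) with $L'=L$ says that $w\mapsto g_f(w;L)$ is a homomorphism $S^1\to PU(3)$ for every $f$.

Example: in the cube, let $f_0$ be the top. By (2), going from top to bottom through the face $h_1\in S$ gives $g_{\mathrm{bottom}}=D_{t_1}D_{b_1}^{-1}$. On $A_1\cup A_2$ this is $1$, and $V$ is pointwise fixed there: the vertical lines $N_1,N_4$ move by $g_{h_1}=D_{t_1}$, which fixes them since they are orthogonal to $T_1$, and likewise $N_2,N_3$, which border the face $h_3$, move by $D_{t_3}$ and are orthogonal to $T_3$. On $A_3$, the line $B_1\subset N^\perp$ moves to $D_{t_1}(w)B_1$, so it is fixed exactly when $B_1=T_1$ or $B_1=T_2$. The fixed set is $(A_1\cup A_2)\sqcup\{\text{all }N_i\text{ equal},\,B_1=T_2\}$.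

## The fixed component $Y\cong I(H)(\mathbb C)$

Let $\Gamma=\Gamma(H)$ and let $f_0$ be a $Q$-face. Let $Y\subset V(\Gamma)$ be the set of $L$ such that, for each vertex $h$ of $H$, all corner edges at $h$ carry the same line, denoted $L_h$. For the cube, $Y=A_1\cup A_2$.

**Step 1: $Y$ is the incidence variety.** We identify $Y$ and its classes $X_i$. For an edge $e=hk$ of $H$, the condition at both vertices of $\Gamma$ on $a_e$ says $L_h\perp L_k$ and $L_{a_e}=(L_h\oplus L_k)^\perp$. So $Y$ is homeomorphic to the space of tuples $(L_h)_h$ with $L_h\perp L_k$ for each edge $hk$. Assign to $h\in S$ the point $L_h$ and to $k\in P$ the projective line $P(L_k^\perp)$. Orthogonality becomes incidence, and $Y\cong I(H)(\mathbb C)$. The map $L\mapsto P(L^\perp)$ is a homeomorphism $P(V)\to\check{\mathbb P}^2(\mathbb C)$, so it matches the generators of $H^2$ up to sign. Moreover $X_{a_e}=-X_h-X_k$ on $Y$, where $X_h$ is the class of any corner edge at $h$. Hence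
$$\text{the } X_i|_Y \text{ generate the same subring as the pullbacks of } c_1(\mathcal O(1)) \text{ from the factors of } (\mathbb P^2)^S\times(\check{\mathbb P}^2)^P. \tag{6}$$

**Step 2: $Y\subset V(\Gamma)^{S^1}$.** We show that nothing moves on $Y$. Let $L\in Y$. If the face $f$ of $H$ has a corner at $h$, then by (2) and (3) $g_h=g_fD^\varepsilon$ with $D=1-\Pi_{L_h}+w\Pi_{L_h}$, where $\varepsilon=1$ for $h\in S$ and $\varepsilon=-1$ for $h\in P$. Here $D$ does not depend on the corner. So two faces of $H$ with a common vertex have the same $g_f$. As $H$ is connected and adjacent vertices share a face, $g_f=g_{f_0}=1$ for all $Q$-faces. So lines of corner edges are fixed. The line of $a_e$, $e=hk$, is moved by $g_h=D^\varepsilon$ and is orthogonal to $L_h$, so it is fixed.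

**Step 3: $Y$ is open and closed in $V(\Gamma)^{S^1}$.** This makes $Y$ a union of components. On $V(\Gamma)^{S^1}$ consider
$$L\mapsto\int_{S^1}\operatorname{tr}\operatorname{Ad}(g_f(w;L))\,dw,$$
with normalized Haar measure and $\operatorname{Ad}$ acting on $M_3(\mathbb C)$ by conjugation. It is continuous. By Step 5 of the previous section it is the dimension of the invariants of a representation of $S^1$ on $M_3(\mathbb C)$, hence an integer. It equals $9$ exactly when $g_f\equiv1$ in $PU(3)$. So
$$Y'=\{L\in V(\Gamma)^{S^1}:\ g_f\equiv1\text{ for all }Q\text{-faces }f\}$$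
is open and closed, and $Y\subset Y'$ by Step 2. Conversely, let $L\in Y'$ and let $c,c'$ be two corners at $h$. Then $g_h=D_{a_c}(w)^\varepsilon=D_{a_{c'}}(w)^\varepsilon$ in $PU(3)$, so $\lambda D_{a_c}(w)^\varepsilon=D_{a_{c'}}(w)^\varepsilon$ for a scalar $\lambda$. For $w\ne1$ both matrices have double eigenvalue $1$ and simple eigenvalue $w^\varepsilon\ne1$. Comparing double eigenvalues gives $\lambda=1$; comparing simple eigenlines gives $L_{a_c}=L_{a_{c'}}$. So $Y'=Y$.

**Step 4: $Y$ is connected.** We join every point of $I(H)(\mathbb C)$ by a path to one standard point. First apply $\operatorname{diag}(1,\tau,\tau^2)$ with real $\tau$ going from $1$ to $0$. A point $(x_1,x_2,x_3)$ goes to $(x_1,\tau x_2,\tau^2x_3)$ and converges to the coordinate point $e_i$ of its first nonzero coordinate. A line with coordinate vector $(y_1,y_2,y_3)$ goes to $(y_1,\tau^{-1}y_2,\tau^{-2}y_3)$ and converges to the coordinate line of its last nonzero coordinate. Incidence is a closed condition, so it persists in the limit. We arrive at an incidence-preserving map from $H$ to the hexagon of coordinate points $e_1,e_2,e_3$ and coordinate lines $e_ie_j$.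

Now fold. Let $\{i,j,k\}=\{1,2,3\}$. The group $GL(\langle e_j,e_k\rangle)\times GL(\langle e_i\rangle)$ is connected and fixes the point $e_i$ and the line $e_je_k$. The other hexagon elements form two halves $\{e_ie_j,e_j\}$ and $\{e_ie_k,e_k\}$ with no incidences between different halves. Take a path in the group from $1$ to the swap $e_j\leftrightarrow e_k$ and apply it only to those images that lie in the second half. Adjacent vertices with both images in the second half are moved together; if just one image is in the second half, the other is $e_i$ or $e_je_k$, which the group fixes. So this is a path in $I(H)(\mathbb C)$, and at its end the second half has been folded onto the first. Three folds suffice: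

* with $i=1$, fold $\{e_1e_3,e_3\}$ onto $\{e_1e_2,e_2\}$; the image is now in $\{e_1,e_1e_2,e_2,e_2e_3\}$;
* with $i=3$, fold $\{e_2e_3,e_2\}$ onto $\{e_1e_3,e_1\}$; the image is now in $\{e_1,e_1e_2,e_1e_3\}$;
* with $i=1$, fold $e_1e_3$ onto $e_1e_2$; the image is now in $\{e_1,e_1e_2\}$.

Every point is thus joined to the point $S\to e_1$, $P\to e_1e_2$.

## Surjectivity passes from $V(\Gamma(H))$ to $Y$

All cohomology now has coefficients $\mathbb Q$. Put $\mathcal V=V(\Gamma(H))$, $\mathcal F=\mathcal V^{S^1}$, and assume $u\otimes\mathbb Q$ surjective. Then $H^{odd}(\mathcal V)=0$ and $H^*(\mathcal V)$ is generated by the $X_i$. We prove: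

**Proposition 4.** $H^*(Y)$ is generated by the classes $X_i|_Y$.

**Step 1: a finite Borel construction.** We replace the action by a bundle. With $m$ as in (5), fix $N\ge\max(m,1)$. For an invariant $Z\subset\mathcal V$ put $Z_N=S^{2N+1}\times_{S^1}Z$. Let $t\in H^2(\mathbb{CP}^N)$ be the generator, and use the same letter for its pullbacks. Then $\mathcal V_N\to\mathbb{CP}^N$ is a fiber bundle with fiber $\mathcal V$. Inside it, $\mathcal F_N=\mathbb{CP}^N\times\mathcal F$ contains $Y_N=\mathbb{CP}^N\times Y$ as an open and closed subset.

Compact real algebraic sets are triangulable, so $\mathcal V_N$ and $\mathcal F_N$ are compact, metrizable and locally contractible. For them and their open subsets singular cohomology agrees naturally with sheaf (Čech) cohomology. Since the sheaf cohomology of a closed subset of a metrizable space is the direct limit over its open neighborhoods, $H^*(\mathcal F_N)=\varinjlim H^*(W)$ over open $W$ with $\mathcal F_N\subset W\subset\mathcal V_N$.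

**Step 2: generators of $H^*(\mathcal V_N)$.** We show that it is generated by $t$ and lifts of the $X_i$. The Serre spectral sequence has $E_2^{p,q}=H^p(\mathbb{CP}^N)\otimes H^q(\mathcal V)$, zero unless $p,q$ are even. So it degenerates, and each $X_i$ lifts to some $\tilde X_i\in H^2(\mathcal V_N)$. Choose monomials in the $X_i$ forming a basis of $H^*(\mathcal V)$. By Leray–Hirsch the same monomials in the $\tilde X_i$ form a basis of $H^*(\mathcal V_N)$ over $H^*(\mathbb{CP}^N)$. So $t$ and the $\tilde X_i$ generate $H^*(\mathcal V_N)$ as an algebra. As $Y$ is connected and $H^1(\mathbb{CP}^N)=0$, Künneth gives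
$$\tilde X_i|_{Y_N}=X_i|_Y+d_it,\qquad d_i\in\mathbb Q. \tag{7}$$

**Step 3: classes on $Y$ extend after multiplication by $t^m$.** Let $y\in H^s(Y)$. We look for $z\in H^*(\mathcal V_N)$ with $z|_{Y_N}=t^m\otimes y$. Let $\eta_0\in H^s(\mathcal F_N)$ be $1\otimes y$ on $Y_N$ and $0$ on $\mathcal F_N\setminus Y_N$. By Step 1 it extends to $\eta\in H^s(W)$ for some open $W\supset\mathcal F_N$.

Let $U_j\subset\mathcal V_N$ be the open set $S^{2N+1}\times_{S^1}\{c^{(j)}\ne0\}$. By (5), $W\cup U_1\cup\dots\cup U_m=\mathcal V_N$. Since $c^{(j)}$ is equivariant of weight $k_j$, it gives over $U_j$ a nowhere zero section of the line bundle induced from the weight $k_j$ character of $S^1$. The first Chern class of that bundle is $\pm k_jt$ and $k_j\ne0$, so $t|_{U_j}=0$. Hence $t$ lifts to some $t_j\in H^2(\mathcal V_N,U_j)$.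

Let $\delta:H^s(W)\to H^{s+1}(\mathcal V_N,W)$ be the connecting map. The class $t^m\delta\eta$ is the image of
$$t_1\cdots t_m\,\delta\eta\in H^*(\mathcal V_N,\,U_1\cup\dots\cup U_m\cup W)=H^*(\mathcal V_N,\mathcal V_N)=0.$$
So $\delta(t^m\eta)=\pm t^m\delta\eta=0$. By the long exact sequence, $t^m\eta$ extends to some $z\in H^*(\mathcal V_N)$, and $z|_{Y_N}=t^m\otimes y$.

**Step 4: comparing coefficients.** We conclude that $y$ is a polynomial in the $X_i|_Y$. Let $A\subset H^*(Y)$ be the subalgebra generated by the $X_i|_Y$. By Step 2, $z$ is a polynomial in $t$ and the $\tilde X_i$, so by (7) $t^m\otimes y\in(\mathbb Q[t]/(t^{N+1}))\otimes A$. As $m\le N$, comparing coefficients of $t^m$ gives $y\in A$. Hence $A=H^*(Y)$. $\square$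

## Frobenius on $I(H)$: proof of Theorem 1

**Step 1: cohomology over $\mathbb C$.** We translate Proposition 4. By it and (6), $H^{odd}(I(H)(\mathbb C);\mathbb Q)=0$, and $H^{2i}$ is spanned by degree-$i$ monomials in first Chern classes of line bundles defined on $I(H)$ over $\mathbb Z$. Put $b_{2i}=\dim H^{2i}(I(H)(\mathbb C);\mathbb Q)$.

**Step 2: spreading to almost all primes.** We carry this to characteristic $p$. Fix a prime $\ell$ and let $\pi:I(H)\to\operatorname{Spec}\mathbb Z[1/\ell]$ be the projective structure map. The sheaves $R^i\pi_*\mathbb Q_\ell$ are constructible and vanish for large $i$, so all of them are lisse over some $U=\operatorname{Spec}\mathbb Z[1/M]$ with $\ell\mid M$. The monomials of Step 1 define global sections of $R^{2i}\pi_*\mathbb Q_\ell(i)$ over $U$, hence a morphism $\mathbb Q_\ell^r\to R^{2i}\pi_*\mathbb Q_\ell(i)$ from a constant sheaf. A morphism of lisse sheaves on the connected scheme $U$ has constant rank.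

At a geometric point over the generic point, proper base change and Artin's comparison theorem identify the stalk of $R^j\pi_*\mathbb Q_\ell$ with $H^j(I(H)(\mathbb C);\mathbb Q)\otimes\mathbb Q_\ell$ (up to Tate twist), compatibly with Chern classes. So $R^{odd}\pi_*\mathbb Q_\ell|_U=0$, and the morphism above is surjective at this stalk, hence at every stalk over $U$. By proper base change, for every $p\nmid M$ the odd étale cohomology of $I(H)_{\overline{\mathbb F}_p}$ vanishes, and $H^{2i}_{et}(I(H)_{\overline{\mathbb F}_p},\mathbb Q_\ell(i))$ has dimension $b_{2i}$ and is spanned by Galois invariant classes.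

**Step 3: counting.** Now we read off the number of points. Geometric Frobenius acts trivially on $H^{2i}_{et}(\,\cdot\,,\mathbb Q_\ell(i))$, and undoing the twist, as $p^i$ on $H^{2i}_{et}(\,\cdot\,,\mathbb Q_\ell)$. The Grothendieck–Lefschetz formula gives, for $p\nmid M$,
$$\hom_p(H)=\#I(H)(\mathbb F_p)=\sum_ib_{2i}\,p^i.$$
So $g=\sum_ib_{2i}x^i$ works, and Theorem 1 is proved. $\square$

For $H=K_{2,2}$ this is the coincidence seen above.

## At most seven lines: Fano and polynomial counts

We now look for a planar $H$ with a non-polynomial count. For two vertices $y,y'$ of $B$ in the same class, $B/(y\sim y')$ denotes identification, with multiple edges replaced by single ones. Let $\mathrm{inj}_q(B)$ be the number of homs counted by $\hom_q(B)$ that are injective on $S$ and on $P$. Sorting homs by which vertices have equal images gives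
$$\hom_q(B)=\sum_\pi\mathrm{inj}_q(B/\pi), \tag{8}$$
summed over pairs $\pi$ of partitions of $S$ and of $P$; write $\pi=0$ for the trivial pair. By induction on the number of vertices, $\mathrm{inj}_q(B)$ is an integral combination, independent of $q$, of the numbers $\hom_q$ of $B$ and its quotients.

**Rule R1.** If $x$ has degree $0$, $1$, or $2$ with neighbors $y\ne y'$, then $\hom_q(B)$ equals respectively
$$(q^2+q+1)\hom_q(B-x),\qquad (q+1)\hom_q(B-x),\qquad \hom_q(B-x)+q\,\hom_q((B-x)/(y\sim y')).$$
In the last case $x$ has one possible image if $y,y'$ have different images, and $q+1$ if they have equal images.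

**Rule R2.** If $p\ne p'\in S$ are both adjacent to $\ell\ne\ell'\in P$, then
$$\hom_q(B)=\hom_q(B/(p\sim p'))+\hom_q(B/(\ell\sim\ell'))-\hom_q(B/(p\sim p',\ell\sim\ell')),$$
since two points both lying on two lines force equality of the points or of the lines. This is the square-face dichotomy again.

**Lemma 5.** If $|S|\le7$ or $|P|\le7$, there is $h_B\in\mathbb Z[x]$ with $\hom_q(B)=h_B(q)$ for all odd $q$.

*Proof.* **Step 1: reduction.** We use the rules as long as possible, by induction on $|S|+|P|$. For the empty graph the count is $1$. Deletions and identifications preserve the hypothesis. If there is a vertex of degree $\le2$, use R1; if there is a 4-cycle, use R2. Otherwise all degrees are $\ge3$ and there is no 4-cycle.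

**Step 2: only the Fano incidence graph remains.** By duality of $PG(2,q)$ we may assume $|P|\le7$. Let $\ell\in P$ have $d\ge3$ neighbors. Each has at least two further neighbors in $P$, and these are distinct for different neighbors of $\ell$, as there is no 4-cycle. So $7\ge|P|\ge1+2d\ge7$. Hence $|P|=7$, $d=3$, and the neighbors of $\ell$ have degree exactly $3$. This holds for every $\ell\in P$, and every point has a neighbor in $P$; so $B$ is cubic with $|S|=|P|=7$. The $7\cdot3=21=\binom72$ pairs of lines through a common point are distinct (no 4-cycle), so any two line-vertices have exactly one common point. Dually any two points lie on exactly one common line-vertex.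

**Step 3: no injective homs for odd $q$.** We have $\hom_q(B)=\mathrm{inj}_q(B)+\sum_{\pi\ne0}\mathrm{inj}_q(B/\pi)$, and the sum is polynomial for odd $q$ by induction, since it only involves proper quotients. So we show $\mathrm{inj}_q(B)=0$ for odd $q$. In an injective hom, three points $a,b,c$ not on a common line-vertex have non-collinear images; otherwise the distinct line-vertices $ab$ and $ac$ would have the same image. Fix a line-vertex $\ell_0$. Every other line-vertex has exactly one point on $\ell_0$ and two points off it. So no three of the four points off $\ell_0$ lie on a line-vertex, and their images form a projective frame. Each of the three points of $\ell_0$ lies on exactly two further line-vertices, which split the four points into two pairs. So the images of the points of $\ell_0$ are the three diagonal points of the frame, and they are collinear. In frame coordinates the diagonal points are $(1,1,0),(1,0,1),(0,1,1)$, with determinant $-2\ne0$. This is a contradiction. $\square$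

## The Möbius–Kantor configuration and a planar graph that contains it

By Lemma 5 we need at least eight points and eight lines. Let $M$ be the graph (the Möbius–Kantor graph) on $p_v,\ell_v$, $v\in\mathbb Z/8$, with $p_v$ adjacent to $\ell_v,\ell_{v+1},\ell_{v-2}$. It will turn out that $\mathrm{inj}_q(M)$ depends on whether $c^2-c+1$ has a root. One would like to take $H=M$, but $M$ is not planar: it has no 4-cycle, because two points have at most one common line (the line $\ell_{i+1}$ is adjacent to $p_i,p_{i+1},p_{i+3}$, and the six nonzero differences in $\{0,1,3\}$ are distinct mod $8$). A plane drawing would have $2-16+24=10$ faces, each with at least $6$ sides, needing at least $60$ sides, while $24$ edges give only $48$.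

The way out is to let rule R2 create $M$. Contracting the edges $p_v\ell_v$ of $M$ gives the graph $G$ on $\mathbb Z/8$ with $v\sim v\pm1$, $v\sim v\pm2$. This graph is planar, but around each vertex the edges coming from $p_v$ and from $\ell_v$ alternate. So we replace each vertex by a 4-cycle with two copies of $p_v$ and two copies of $\ell_v$.

**Definition (the graph $H$).** For $v\in\mathbb Z/8$ take points $p_v,p_v'$ and lines $\ell_v,\ell'_v$. The edges are all four edges between $\{p_v,p_v'\}$ and $\{\ell_v,\ell_v'\}$, and $p_v\,\ell_{v+1}$ and $p'_v\,\ell'_{v-2}$.

$H$ is simple, connected, cubic and bipartite, with $32$ vertices and $48$ edges.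

**Step 1: $H$ is planar.** We embed $G$, the square antiprism graph, and check cyclic orders. Place $v$ at angle $45^\circ v$, at radius $1$ for $v$ even and $2$ for $v$ odd, and draw straight edges. The even vertices form an inner square, and the odd ones an outer square containing it (its inradius is $\sqrt2>1$). The edges $v\sim v\pm1$ lie between the two squares, in the eight different $45^\circ$ sectors. So this is a plane embedding.

Measure angles at $v$ from the radial direction. At an even $v$, the edges to $v+2,v+1,v-1,v-2$ leave at $135^\circ$, about $74^\circ$, about $-74^\circ$, $-135^\circ$. At an odd $v$ they leave at $135^\circ$, about $151^\circ$, about $209^\circ$, $225^\circ$. In both cases the cyclic order is, up to reversal, $v+2,\ v+1,\ v-1,\ v-2$. In $H$ the block $v$ is the 4-cycle $(\ell'_v,p_v,\ell_v,p'_v)$, whose vertices carry, in this cyclic order, the outer edges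
$$\ell'_vp'_{v+2},\qquad p_v\ell_{v+1},\qquad \ell_vp_{v-1},\qquad p'_v\ell'_{v-2}$$
to the blocks $v+2,v+1,v-1,v-2$. So $H$ arises from the plane graph $G$ by replacing each vertex by a small circle whose four vertices are the points where the edges of $G$ enter it. Hence $H$ is planar. It has $2-32+48=18$ faces, and $\Gamma(H)$ has $96$ vertices, $48+96=144$ edges and $32+18=50$ faces.

**Step 2: reduction to $M$.** We show that up to a polynomial only injective maps of $M$ count. Apply R2 to the eight disjoint 4-cycles:
$$\hom_q(H)=\sum_{\sigma\in\{A,B,D\}^8}(-1)^{\#\{v:\,\sigma_v=D\}}\hom_q(H_\sigma), \tag{9}$$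
where in $H_\sigma$ we identify $p_v\sim p_v'$ if $\sigma_v=A$, $\ell_v\sim\ell_v'$ if $\sigma_v=B$, and both if $\sigma_v=D$. There are three kinds of terms.

Suppose $a=\#\{v:\sigma_v=A\}\ge1$. For $\sigma_v=A$ the lines $\ell_v,\ell'_v$ have degree $\le2$ in $H_\sigma$: their neighbors are the merged $p_v$ and one outer point. This remains true after identifying points and deleting lines. Eliminate all these $2a$ lines by R1. Each other $v$ contributes one line, so $\hom_q(H_\sigma)$ becomes a $\mathbb Z[q]$-combination of numbers $\hom_q(B)$ with exactly $8-a\le7$ line vertices. By Lemma 5 it is polynomial for odd $q$.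

Suppose $a=0$ and some $\sigma_v=B$. For each $v$ with $\sigma_v=B$ the points $p_v,p'_v$ have degree $\le2$, and this persists after identifying lines and deleting points. Eliminating them by R1 leaves one point vertex for each $v$ with $\sigma_v=D$, so at most $7$. Again $\hom_q(H_\sigma)$ is polynomial for odd $q$.

Suppose $\sigma=(D,\dots,D)$. The sign is $+1$ and $H_\sigma=M$. By (8), $\hom_q(M)=\mathrm{inj}_q(M)+\sum_{\pi\ne0}\mathrm{inj}_q(M/\pi)$. Every proper quotient of $M$ has at most $7$ points or at most $7$ lines, so the last sum is polynomial for odd $q$ by Lemma 5.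

Hence there is $F\in\mathbb Z[x]$ with
$$\hom_q(H)=F(q)+\mathrm{inj}_q(M)\qquad(q\text{ odd}). \tag{10}$$

## The equation $c^2-c+1=0$: proof of Theorem 2

Let $p\ge5$ be prime.

**Step 1: a frame.** We normalize four of the points. The line $\ell_{i+1}$ is adjacent to $p_i,p_{i+1},p_{i+3}$. So $\mathrm{inj}_p(M)$ counts $8$ distinct points $x_0,\dots,x_7$ together with $8$ distinct lines containing the respective blocks
$$013,\ 124,\ 235,\ 346,\ 457,\ 560,\ 671,\ 702.$$
Two indices lie in a common block, which is then unique, exactly when their difference is not $4$. Pairs with difference $4$ are disjoint, so any triple contains at least two pairs lying in blocks. If the three corresponding points are collinear, the blocks of these two pairs have the same image line, hence coincide. So three points are collinear if and only if they form a block. None of $012,015,025,125$ is a block, so $x_0,x_1,x_2,x_5$ form a frame. As $PGL_3(\mathbb F_p)$ is simply transitive on frames,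
$$\mathrm{inj}_p(M)=|PGL_3(\mathbb F_p)|\cdot r(p)=p^3(p^2-1)(p^3-1)\,r(p),$$
where $r(p)$ counts solutions with
$$x_0=(1,0,0),\quad x_1=(0,1,0),\quad x_2=(0,0,1),\quad x_5=(1,1,1).$$
The lines are determined by the points.

**Step 2: necessary equations.** We use the blocks one by one. Blocks $013$ and $235$ give $x_3=(1,1,0)$. Block $124$ and $x_4\ne x_2$ give $x_4=(0,1,a)$. Block $560$ and $x_6\ne x_0$ give $x_6=(b,1,1)$. Block $702$ and $x_7\ne x_0,x_2$ give $x_7=(c,0,1)$ with $c\ne0$. The determinants of the remaining blocks give:

* $346$: $1-a+ab=0$;
* $457$: $c(1-a)=1$;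
* $671$: $b=c$.

Substituting $1-a=1/c$ and $b=c$ into the first gives $\frac1c+\bigl(1-\frac1c\bigr)c=\frac1c+c-1=0$, that is, $c^2-c+1=0$. Then $a=(c-1)/c=c^2/c=c$.

**Step 3: the equations suffice.** Conversely let $c^2-c+1=0$ and $a=b=c$. Then $c\ne0,1$. The points
$$(1,0,0),(0,1,0),(0,0,1),(1,1,0),(0,1,c),(1,1,1),(c,1,1),(c,0,1)$$
are distinct. The lines of the blocks $013,124,235,346,457,560,671,702$ have coordinate vectors
$$(0,0,1),\ (1,0,0),\ (1,-1,0),\ (c,-c,1),\ (c-1,-c,1),\ (0,1,-1),\ (1,0,-c),\ (0,1,0).$$
The incidences are checked by inspection; the equation is used twice, for $x_6$ on the line of $346$ ($c^2-c+1=0$) and for $x_7$ on the line of $457$ ($c(c-1)+1=0$). The lines are pairwise distinct: their patterns of zeros differ except for $(c,-c,1)$ and $(c-1,-c,1)$, which have different first coordinates.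

So $r(p)=\#\{c\in\mathbb F_p:c^2-c+1=0\}$. For $p\ge5$ the roots are the primitive sixth roots of unity (the discriminant is $-3\neq0$), so $r(p)=2$ if $p\equiv1$ and $r(p)=0$ if $p\equiv2\pmod3$.

**Step 4: no polynomial.** We combine everything. By (10), for primes $p\ge5$,
$$\hom_p(H)=F(p)+r(p)\,p^3(p^2-1)(p^3-1),\qquad r(p)=\begin{cases}2,&p\equiv1\pmod3,\\0,&p\equiv2\pmod3.\end{cases} \tag{11}$$
Suppose $\hom_p(H)=g(p)$ for almost all primes $p$, with $g$ a polynomial. By Dirichlet's theorem both residue classes contain infinitely many primes. Those with $p\equiv2$ give $g=F$; those with $p\equiv1$ give $g=F+2x^3(x^2-1)(x^3-1)$. This is a contradiction. By Theorem 1, $u_{\Gamma(H)}\otimes\mathbb Q$ is not surjective, so $u_{\Gamma(H)}$ is not an isomorphism. This proves Theorem 2 and the answer. $\square$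

## Disjoint unions and vertex substitution: proof of Theorem 3

**Step 1: a retraction principle.** Both constructions use the same formal argument. Suppose there are continuous maps $s:V(\Gamma)\to V(\Gamma')$ and $r:V(\Gamma')\to V(\Gamma)$ with $rs=\mathrm{id}$, and $s^*$ maps every generator $X_j$ of $\Gamma'$ into $\operatorname{im}u_\Gamma$. If $u_{\Gamma'}\otimes\mathbb Q$ is surjective, so is $u_\Gamma\otimes\mathbb Q$. Indeed $s^*r^*=\mathrm{id}$, so $s^*$ is surjective, and $s^*(\operatorname{im}u_{\Gamma'})\subset\operatorname{im}u_\Gamma$.

**Step 2: disjoint union.** We apply the principle to $\Gamma'=\Gamma\sqcup\Gamma_2$, where $V(\Gamma')=V(\Gamma)\times V(\Gamma_2)$. The space $V(\Gamma_2)$ is nonempty: by König's theorem the bipartite trivalent part of $\Gamma_2$ has a 3-edge-coloring; assign the three coordinate lines to the colors, and any line to a closed loop. Let $r$ be the projection and $s$ the inclusion of a slice. The $X_j$ of $\Gamma_2$ pull back to $0$, those of $\Gamma$ to themselves.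

**Step 3: vertex substitution.** We construct $r$ and $s$ for the second case. Let $v$ be a source of $\Gamma$ and $v_2$ a sink of $\Gamma_2$; the other case is the same with orientations reversed. We may assume that $\Gamma_2$ has no closed loops, since these can be added afterwards by Step 2 ($R$, $V$ and $u$ depend only on the abstract graph). Let $\Gamma'$ be obtained by gluing $W=\Gamma_2\setminus v_2$ to $\Gamma\setminus v$ along the three cut edges, in the plane.

Let $L\in V(\Gamma')$, with projectors $\Pi_a$. Sum the identities $\Pi_i+\Pi_j+\Pi_k=1$ over the sources of $W$ and subtract those over the sinks of $W$. Each interior edge of $W$ joins a source to a sink and cancels; each cut edge occurs once, at a source of $W$. Since $\Gamma_2$ has as many sources as sinks, $W$ has one sink fewer, and we get $\Pi_1+\Pi_2+\Pi_3=1$ for the cut edges. Multiplying by $\Pi_1$ on both sides, $\Pi_1\Pi_2\Pi_1+\Pi_1\Pi_3\Pi_1=0$. Both terms are positive semidefinite, being $(\Pi_2\Pi_1)^*(\Pi_2\Pi_1)$ and $(\Pi_3\Pi_1)^*(\Pi_3\Pi_1)$, so $\Pi_2\Pi_1=\Pi_3\Pi_1=0$. Similarly $\Pi_3\Pi_2=0$. So the three cut lines are mutually orthogonal, and restricting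 $L$ to the edges of $\Gamma$ defines $r:V(\Gamma')\to V(\Gamma)$.

For $s$, fix a 3-edge-coloring of $\Gamma_2$; its colors are in bijection with the three cut edges. Given $L\in V(\Gamma)$, put on each edge of $W$ the line at $v$ of the corresponding color. At each vertex of $W$ all three colors occur, so the lines are orthogonal. This defines $s$ with $rs=\mathrm{id}$, and $s^*X_j$ is $X_j$ or one of the three generators at $v$. The principle applies.

**Step 4: connectedness.** Finally let $\Gamma,\Gamma_2$ be connected; we show that $\Gamma'$ is. Take a component of $W$ with $x$ sources, $y$ sinks and $n$ of the cut edges. Counting its interior edges from both ends gives $3x-n=3y$, so $3\mid n$. Also $n\ge1$ since $\Gamma_2$ is connected. Hence $n=3$, and as there are only three cut edges, $W$ is connected. Likewise $\Gamma\setminus v$ is connected, so $\Gamma'$ is connected. It has two vertices fewer than $\Gamma$ and $\Gamma_2$ together.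

Now take $\Gamma=\Gamma(H)$ from Theorem 2 and connected $\Gamma_2$ with arbitrarily many vertices, for instance digon webs. This gives infinitely many connected closed webs for which $u$ is not surjective even over $\mathbb Q$. $\square$
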